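# Continuum many Lipschitz-free spaces over countable compact metric spaces

## 1. Many metric spaces, few free spaces

Let $M$ be a pointed metric space, that is, a metric space with a distinguished base point, written $0_M$ or simply $0$. The Lipschitz space $\mathrm{Lip}_0(M)$ is the Banach space of real-valued Lipschitz functions on $M$ that vanish at $0$, normed by the optimal Lipschitz constant $\mathrm{Lip}(f)$. For $x\in M$ let $\delta(x)\in \mathrm{Lip}_0(M)^*$ be the evaluation $\langle f,\delta(x)\rangle=f(x)$. The Lipschitz-free space, or free space, $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Up to linear isometry it does not depend on the base point. Two Banach spaces are isomorphic, written $X\cong Y$, if there is a bounded linear bijection between them.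

The question, posed in Richard J. Smith, "Lipschitz-free spaces and the isomorphism class of Pełczyński's universal basis space", arXiv:2606.10987 (2026), is this: is there a family, of cardinality continuum, of separable metric spaces whose free spaces are pairwise non-isomorphic?

The first guess is yes. Separable metric spaces are abundant, and it seems likely that their free spaces vary as much as they do. The guess will turn out to be right, but the simplest cases do not support the reason just given. To test it we need three textbook facts.

First,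
$$\|\delta(x)-\delta(y)\|=d(x,y)\qquad(x,y\in M). \tag{1}$$
Here "$\le$" is the definition of the norm of $\mathrm{Lip}_0(M)$, and "$\ge$" is seen by testing on $f=d(\cdot,y)-d(0,y)$.

Second, if $Y$ is a Banach space and $f:M\to Y$ is Lipschitz with $f(0)=0$, then there is a unique bounded linear operator
$$\hat f:\mathcal F(M)\to Y,\qquad \hat f\,\delta(x)=f(x),\qquad \|\hat f\|=\mathrm{Lip}(f). \tag{2}$$
Indeed, for $\mu=\sum_i a_i\delta(x_i)$ we have $\|\sum_i a_if(x_i)\|=\sup_{\|y^*\|\le1}\langle y^*\circ f,\mu\rangle\le\mathrm{Lip}(f)\|\mu\|$. So $\hat f$ is well defined on a dense subspace and extends with norm at most $\mathrm{Lip}(f)$, and (1) gives the reverse inequality. Conversely, every bounded $T:\mathcal F(M)\to Y$ equals $\hat f$ for $f(x)=T\delta(x)$. Thus operators out of $\mathcal F(M)$ are the same as Lipschitz maps on $M$ that vanish at $0$.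

Third, taking $Y=\mathbb R$ in (2) we get $\mathcal F(M)^*=\mathrm{Lip}_0(M)$ isometrically. If $M$ is finite, the vectors $\delta(x)$, $x\ne0$, are linearly independent, so $\dim\mathcal F(M)=|M|-1$.

Now some cases by hand.

Points on a line. Let $M=\{0=t_0<t_1<\dots<t_n\}\subset\mathbb R$. A function $f$ with $f(0)=0$ is determined by its $n$ consecutive slopes, these are arbitrary, and $\mathrm{Lip}(f)$ is the largest of their absolute values. So $\mathrm{Lip}_0(M)=\ell_\infty^n$ and $\mathcal F(M)=\ell_1^n$, where $\delta(t_i)-\delta(t_{i-1})=(t_i-t_{i-1})e_i$. The positions of the points have disappeared. The infinite set $\{0\}\cup\{1/n:n\in\mathbb N\}$ behaves in the same way. A Lipschitz $f$ with $f(0)=0$ is determined by its slopes on the intervals $[\frac1{i+1},\frac1i]$, any bounded sequence of slopes occurs, and $\delta(1/n)=\sum_{i\ge n}\bigl(\frac1i-\frac1{i+1}\bigr)e_i$. The closed span of these vectors contains every $e_n$, so the free space is $\ell_1$.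

Stars. Let $M=\{0\}\cup\{p_k:k\in\mathbb N\}$ with $d(p_k,0)=s_k>0$ and $d(p_k,p_l)=s_k+s_l$ for $k\neq l$. A function vanishing at $0$ is $L$-Lipschitz exactly when $|f(p_k)|\le Ls_k$ for all $k$. Hence $\|\sum a_k\delta(p_k)\|=\sum|a_k|s_k$, and $\mathcal F(M)=\ell_1$ with $\delta(p_k)=s_ke_k$. There are continuum many sequences $(s_k)$. If $s_k\to0$ the star is compact, and if $s_k=k$ it is uniformly discrete. All of them have the same free space.

A triangle. Let $M=\{0,x,y\}$ with all three distances equal to $1$. With $u=f(x)$ and $v=f(y)$, the unit ball of $\mathrm{Lip}_0(M)$ is $\{|u|\le1,\ |v|\le1,\ |u-v|\le1\}$, a hexagon with vertices $\pm(1,0),\pm(1,1),\pm(0,1)$. The unit ball of $\ell_\infty^2=(\ell_1^2)^*$ has only four vertices, so $\mathcal F(M)$ is not isometric to $\ell_1^2$. It is of course isomorphic to $\ell_1^2$, since it has dimension $2$. Up to isomorphism, the free space of a finite metric space remembers only the number of points.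

So metric and topological variety is not enough: isometric differences are cheap, and isomorphism forgets them on finite pieces. If finite pieces are to be useful, we must use infinitely many of them, and what distinguishes them must be quantitative.

## 2. Gluing at a point gives $\ell_1$-sums

The computation for stars works with arbitrary pieces in place of single points.

**Definition.** Let $N_k$, $k\in A$, be pointed metric spaces with metrics $d_k$, where $A\subset\mathbb N=\{1,2,\dots\}$, and let $s_k>0$. The glued space is obtained from the rescaled spaces $s_kN_k=(N_k,s_kd_k)$ by identifying all base points to one point $0$. The metric is $s_kd_k$ on the $k$-th piece, and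
$$d(x,y)=s_kd_k(x,0)+s_ld_l(0,y)\qquad\text{for }x\in N_k,\ y\in N_l,\ k\ne l .$$

A star is the case where every $N_k$ consists of two points at distance $1$. In general $d$ is a metric, because every route between two different pieces passes through $0$.

**Lemma 1 (gluing).** Let $A\subset\mathbb N$ be infinite and let the $N_k$, $k\in A$, be finite with at least two points. Denote the glued space by $N$.

(a) For every choice of $(s_k)$, $\mathcal F(N)$ is isometric to $(\bigoplus_{k\in A}\mathcal F(N_k))_{\ell_1}$.

(b) If $s_k=2^{-k}/\mathrm{diam}(N_k)$, then $N$ is countable and compact, and $0$ is its only accumulation point.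

(c) If $s_k=k$ and distinct points of each $N_k$ are at distance at least $1$, then $N$ is countable and uniformly discrete, and all its balls are finite.

*Proof.* (a) Let $f$ vanish at $0$. If all restrictions of $f$ to the pieces are $L$-Lipschitz and $x,y$ lie in different pieces, then $|f(x)-f(y)|\le|f(x)|+|f(y)|\le L\,d(x,0)+L\,d(0,y)=L\,d(x,y)$. So $f$ is $L$-Lipschitz on $N$ if and only if all its restrictions to the pieces are, and these restrictions may be prescribed independently. Consequently, for a finite sum $\mu=\sum_k\mu_k$ with $\mu_k$ in the span of $\{\delta(x):x\in N_k\}$, the supremum of $\langle f,\mu\rangle$ over the unit ball of $\mathrm{Lip}_0(N)$ splits: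
$$\|\mu\|=\sum_k\|\mu_k\|_{\mathcal F(s_kN_k)}. \tag{3}$$
Such $\mu$ are dense both in $\mathcal F(N)$ and in the $\ell_1$-sum, so $\mathcal F(N)=(\bigoplus_k\mathcal F(s_kN_k))_{\ell_1}$ isometrically. Finally, the unit ball of $\mathrm{Lip}_0(s_kN_k)$ is $s_k$ times the unit ball of $\mathrm{Lip}_0(N_k)$, so $\delta(x)\mapsto s_k\delta(x)$ extends to an isometry of $\mathcal F(s_kN_k)$ onto $\mathcal F(N_k)$.

(b) Points of the $k$-th piece lie within $2^{-k}$ of $0$, so every neighborhood of $0$ contains all but finitely many points of $N$. This gives compactness. There are infinitely many pieces with a point other than $0$, so $0$ is an accumulation point. A point $x\neq0$ has distance at least $d(x,0)>0$ from the points outside its own finite piece, so it is isolated.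

(c) Distinct points of the $k$-th piece are at distance at least $k\ge1$, and nonzero points of different pieces are at distance at least $2$. The ball of radius $R$ around $0$ contains nonzero points only from pieces with $k\le R$, so it is finite, and every ball is contained in a ball around $0$. $\square$

Here is what we shall prove.

**Theorem 2.** There are finite-dimensional free spaces $E_k=\mathcal F(N_k)$, $k\in\mathbb N$, with $N_k$ finite pointed metric spaces, such that for every infinite $A\subset\mathbb N$ the space $X_A:=(\bigoplus_{k\in A}E_k)_{\ell_1}$ satisfies: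

1. $X_A$ is isometric to $\mathcal F(N_A)$ for a countable compact metric space $N_A$ with exactly one accumulation point. It is also isometric to $\mathcal F(N_A')$ for a countable, uniformly discrete $N_A'$ all of whose balls are finite.
2. For infinite $A,B\subset\mathbb N$: if $A\setminus B$ is infinite, then $X_A$ is not isomorphic to a complemented subspace of $X_B$. In particular $X_A\not\cong X_B$.

**Corollary 3.** There is a family, of cardinality continuum, of separable metric spaces whose free spaces are pairwise non-isomorphic. The spaces can be taken countable and compact with a single accumulation point, all contained in one such space.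

*Proof of Corollary 3 from Theorem 2.* We need continuum many infinite subsets of $\mathbb N$ such that $A\setminus B$ is infinite for any two different members $A,B$. Fix an injection $c$ from the finite $0$–$1$ words to $\mathbb N$, and for $\sigma\in\{0,1\}^{\mathbb N}$ let $A_\sigma=\{c(\sigma|_n):n\in\mathbb N\}$, the codes of the initial segments of $\sigma$. If $\sigma\ne\tau$, then $\sigma|_n\ne\tau|_n$ for all large $n$. A word of length $n$ can be an initial segment of $\tau$ only if it equals $\tau|_n$, so $A_\sigma\cap A_\tau$ is finite and $A_\sigma\setminus A_\tau$ is infinite. By Theorem 2 the spaces $\mathcal F(N_{A_\sigma})$ are pairwise non-isomorphic. The $N_A$ will be built by Lemma 1(b) with $s_k$ not depending on $A$, so $N_A\subset N_{\mathbb N}$ for all $A$. $\square$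

The cardinality is the largest possible. Every separable Banach space is isometric to a closed subspace of $C[0,1]$, and a closed subspace is determined by a countable dense subset of itself. So up to isometry there are only continuum many separable Banach spaces.

Part 1 follows from Lemma 1 as soon as distinct points of each $N_k$ are at distance at least $1$. The whole difficulty is part 2.

## 3. Factoring through $L_1$, and why distance from $L_1$ alone is not enough

A space $X$ is isomorphic to a complemented subspace of $Y$ if and only if there are bounded $U:X\to Y$ and $V:Y\to X$ with $VU=\mathrm{id}_X$. Given such $U,V$, the map $U$ is an isomorphism onto its range and $UV$ is a projection onto that range. Conversely, take $U$ to be the embedding and $V$ the projection followed by $U^{-1}$.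

To tell finite-dimensional pieces apart quantitatively, we measure how badly an operator factors through an $L_1$-space.

**Definition.** For a bounded operator $T:X\to Y$ let
$$\gamma(T)=\inf\{\|a\|\|b\|:\ T=ba,\ a:X\to L_1(\mu),\ b:L_1(\mu)\to Y,\ \mu\text{ a measure}\},$$
with $\gamma(T)=\infty$ if there is no such factorization.

Always $\gamma(T)\ge\|T\|$, and $\gamma(T)=\|T\|$ if $X$ or $Y$ is itself $\ell_1^n$ or $L_1(\mu)$. So $\gamma(\mathrm{id}_{\mathcal F(M)})=1$ for every finite star $M$ with at least one leg. For the triangle $M=\{0,x,y\}$ of Section 1, fact (2) produces a factorization. Add a center $c$ at distance $\frac12$ from the three points. The new space $S$ is a star with three legs, so $\mathcal F(S)$ is isometric to $\ell_1^3$. Let $a:\mathcal F(M)\to\mathcal F(S)$ be induced by the inclusion, so $\|a\|=1$. Let $b:\mathcal F(S)\to\mathcal F(M)$ be induced by $0\mapsto0$, $x\mapsto\delta(x)$, $y\mapsto\delta(y)$, $c\mapsto\frac13(\delta(x)+\delta(y))$. The image of $c$ has distance at most $\frac23$ from the images of the three points, for instance $\|\delta(x)-\frac13(\delta(x)+\delta(y))\|\le\frac13(\|\delta(x)\|+\|\delta(x)-\delta(y)\|)=\frac23$.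 So this map has Lipschitz constant at most $\frac43$ along the legs, and it preserves the distances between the three points. Thus $ba=\mathrm{id}$ and $\gamma(\mathrm{id}_{\mathcal F(M)})\le\frac43$.

**Lemma 4.**

(i) $\gamma(STR)\le\|S\|\,\gamma(T)\,\|R\|$ whenever $\gamma(T)<\infty$.

(ii) $\gamma(T_1+T_2)\le\gamma(T_1)+\gamma(T_2)$.

(iii) If $T:(\bigoplus_kX_k)_{\ell_1}\to Y$, then $\gamma(T)\le\sup_k\gamma(T|_{X_k})$.

(iv) If $\dim Z=D<\infty$, then $\gamma(\mathrm{id}_Z)\le D$.

*Proof.* We may assume the right-hand sides are finite. If $T=ba$, then $STR=(Sb)(aR)$, which gives (i). For (ii) and (iii) note that, by moving scalars from $b$ to $a$, we can factor any $T$ with $\gamma(T)<\infty$ as $T=ba$ with $\|b\|\le1$ and $\|a\|\le\gamma(T)+\varepsilon$. Note also that an $\ell_1$-sum of spaces $L_1(\mu_k)$ is the $L_1$-space of the disjoint union of the measure spaces.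

(ii) Write $T_i=b_ia_i$ in this way, let $a=(a_1,a_2)$ map into the $\ell_1$-sum, and let $b(u_1,u_2)=b_1u_1+b_2u_2$. Then $ba=T_1+T_2$, $\|b\|\le1$ and $\|a\|\le\gamma(T_1)+\gamma(T_2)+2\varepsilon$.

(iii) Write $T|_{X_k}=b_ka_k$ in this way, with the same $\varepsilon$ for all $k$. Put $a(x_k)_k=(a_kx_k)_k$ and $b(u_k)_k=\sum_kb_ku_k$, between the $\ell_1$-sums. Then $ba=T$, $\|b\|\le1$ and $\|a\|\le\sup_k\gamma(T|_{X_k})+\varepsilon$.

(iv) The case $D=0$ is trivial. Otherwise let $(z_i)_{i\le D}$ be an Auerbach basis: $\|z_i\|=1$, with biorthogonal functionals $z_i^*$ of norm $1$. The map $\ell_1^D\to Z$, $e_i\mapsto z_i$, has norm at most $1$. Its inverse $z\mapsto(z_i^*(z))_i$ has norm at most $D$. $\square$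

Now the sensible first plan: choose finite-dimensional free spaces $E_k$ with $\gamma(\mathrm{id}_{E_k})\to\infty$ very fast, and hope that $X_A$ remembers $A$. This is not enough, whatever the speed. Let $F_1,F_2,\dots$ be free spaces of finite metric spaces with $\gamma(\mathrm{id}_{F_k})$ growing as fast as we like, and put $E_k=(F_1\oplus\dots\oplus F_k)_{\ell_1}$. Each $E_k$ is the free space of a finite glued space. Since $F_k$ is $1$-complemented in $E_k$, (i) gives $\gamma(\mathrm{id}_{E_k})\ge\gamma(\mathrm{id}_{F_k})$. But for every infinite $A$ the space $X_A$ contains one summand $F_j$ for each $k\in A$ with $k\ge j$, that is, infinitely many. Up to the order of the summands, $X_A$ is the $\ell_1$-sum in which every $F_j$ occurs countably infinitely often. So all the $X_A$ are isometric to each other.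

Let us see what is really needed. If $A\setminus B$ is infinite and $X_A$ embeds complementably into $X_B$, then for each $m\in A\setminus B$ we get $\mathrm{id}_{E_m}=PJ$ with $J:E_m\to X_B$, $P:X_B\to E_m$, and $\|P\|\|J\|$ bounded independently of $m$. Since $m\notin B$, we can split $X_B$ into the blocks with index $k<m$ and those with index $k>m$. With $Q$ the canonical projection of $X_B$ onto the first group,
$$\mathrm{id}_{E_m}=PQJ+P(I-Q)J. \tag{4}$$
The first group has total dimension $D_m=\sum_{k<m}\dim E_k$, so by (iv) the first term has $\gamma\le D_m\|P\|\|J\|$. That is harmless if $E_m$ is chosen after $E_1,\dots,E_{m-1}$ with $\gamma(\mathrm{id}_{E_m})$ much larger than $D_m$. The second term is where the counterexample above lives: $E_m$ may sit nicely inside the later blocks. Property (iv), applied to the target, gives $\gamma(T)\le(\dim E_m)\|T\|$ for every $T:E_k\to E_m$. This is useless, because $\gamma(\mathrm{id}_{E_m})\le\dim E_m$ as well, so no contradiction can come out. We need a bound $\gamma(T)\le C\|T\|$ for all $T:E_k\to E_m$ with $k>m$, where $C$ does not depend on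 $E_m$. At the same time $E_k$ itself must be far from $L_1$.

So each new space should look like an $L_1$-space to every operator into the smaller spaces already chosen, but not to its own identity. The tool is snowflaking.

**Definition.** For a metric space $(M,\rho)$ and $0<\alpha<1$, the snowflake $M^\alpha$ is the metric space $(M,\rho^\alpha)$.

It is a metric space because $(s+t)^\alpha\le s^\alpha+t^\alpha$ for $s,t\ge0$. For example, the path $\{0,1,2\}$ with $\alpha=\frac12$ has distances $1,1,\sqrt2$. With $u=f(1)$, $v=f(2)$, the unit ball of $\mathrm{Lip}_0$ is $|u|\le1$, $|v-u|\le1$, $|v|\le\sqrt2$. For the unsnowflaked path the third condition is $|v|\le2$ and is redundant. After snowflaking it cuts off two corners. So $\mathcal F(M^\alpha)$ is no longer isometric to $\ell_1^2$.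

By (2), an operator $\mathcal F(M^\alpha)\to Y$ is an $\alpha$-Hölder map $M\to Y$. Section 4 shows that if $\alpha$ is small compared with $1/\dim Y$, such maps lift through $\ell_1$ with an absolute constant. Section 5 shows that for each fixed $\alpha$, no matter how small, the identity of $\mathcal F(M^\alpha)$ can still be arbitrarily bad.

## 4. Hölder maps into a $d$-dimensional space lift through $\ell_1$

**Lemma 5.** Let $(M,\rho)$ be a pointed metric space, $0<\alpha\le\frac12$, $\dim Y=d$, and let $T:\mathcal F(M^\alpha)\to Y$ be bounded. Then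
$$\gamma(T)\le96\,(2\cdot5^d)^\alpha\,\|T\|.$$
In particular, if also $\alpha\le1/d$, then $\gamma(T)\le700\|T\|$.

The trivial bound from (iv) is $d\|T\|$; the second statement replaces $d$ by a constant. We may assume $\|T\|=1$. Put $f(x)=T\delta(x)$, so that $f(0)=0$ and $\|f(x)-f(y)\|\le\rho(x,y)^\alpha$. We look for a Lipschitz map $\Phi:M^\alpha\to\ell_1(I)$ and an operator $b:\ell_1(I)\to Y$ of norm at most $1$ with $b\Phi=f$. The plan is to approximate $f$ at scale $2^{-j}$ by $f_j=\sum_z\psi_z^jz$, where $(\psi^j_z)$ is a partition of unity and $z$ runs over a net of $f(M)$, and to lift the increments $f_j-f_{j-1}$ to $\ell_1$ by giving each pair of net points its own basis vector.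

One design choice decides whether this works. The obvious partition of unity is one on $Y$, pulled back by $f$. With $q=5^d$, its total variation between $x$ and $y$ at scale $j$ would be estimated by $\min(2,4q2^j\|f(x)-f(y)\|)$. The computation of Step 3 below would then bound the increment at scale $j$ by $12\cdot2^{-j}\min(2,4q2^j\rho(x,y)^\alpha)$. For every $j$ with $2^j\le1/(2q\rho(x,y)^\alpha)$ this equals $48q\rho(x,y)^\alpha$, a constant, so the sum of the bounds over $j\to-\infty$ diverges. If instead the bump functions are built in $M$, with the metric $\rho$ and the width $\lambda_j=2^{-j/\alpha}$ that corresponds to $2^{-j}$ in $Y$, the factor $2^j\rho^\alpha$ is replaced by its power $2^{j/\alpha}\rho$. As $1/\alpha\ge2$, the sum converges. The number $q$ then enters only through $q^\alpha$.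

*Proof.* Keep $q=5^d$, and for $j\in\mathbb Z$ put $\lambda_j=2^{-j/\alpha}$.

**Step 1: partitions of unity in $M$.** This step builds, at each scale, bump functions on $M$ that are indexed by net points in $Y$. Let $Z_j$ be a maximal $2^{-j}$-separated subset of $f(M)$ (distinct points at distance at least $2^{-j}$). For $z\in Z_j$ put
$$A_z=\{x\in M:\|f(x)-z\|\le2^{-j}\},\qquad\theta_z^j(x)=\max\bigl(0,\,1-\rho(x,A_z)/\lambda_j\bigr).$$
The set $A_z$ is nonempty because $z\in f(M)$. By maximality the sets $A_z$, $z\in Z_j$, cover $M$. If $\theta^j_z(x)>0$, there is $x'\in A_z$ with $\rho(x,x')<\lambda_j$. Then $\|f(x)-f(x')\|\le\lambda_j^\alpha=2^{-j}$, so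
$$\theta^j_z(x)>0\ \Rightarrow\ \|f(x)-z\|\le2\cdot2^{-j}. \tag{5}$$
A $2^{-j}$-separated set in a ball of radius $2\cdot2^{-j}$ of $Y$ has at most $5^d=q$ elements: the open balls of radius $\frac12 2^{-j}$ around its points are disjoint and lie in a ball of radius $\frac52 2^{-j}$, so compare volumes. Hence at most $q$ of the numbers $\theta_z^j(x)$, $z\in Z_j$, are nonzero. Put $\Theta=\sum_z\theta_z^j$. Since the $A_z$ cover $M$, we have $\Theta\ge1$. Let $\psi_z^j=\theta_z^j/\Theta$, so $\psi_z^j\ge0$ and $\sum_z\psi_z^j\equiv1$.

**Step 2: total variation of the partition.** This step bounds $\sum_z|\psi_z^j(x)-\psi_z^j(y)|$. Each $\theta_z^j$ is $\lambda_j^{-1}$-Lipschitz for $\rho$, and at most $2q$ of them are nonzero at $x$ or at $y$, so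
$$\sum_z|\theta^j_z(x)-\theta^j_z(y)|\le2q\rho(x,y)/\lambda_j.$$
This also bounds $|\Theta(x)-\Theta(y)|$. From $|\psi_z^j(x)-\psi_z^j(y)|\le\frac{|\theta_z^j(x)-\theta_z^j(y)|}{\Theta(x)}+\theta^j_z(y)\bigl|\frac1{\Theta(x)}-\frac1{\Theta(y)}\bigr|$ we get, by summing over $z$,
$$\sum_z|\psi_z^j(x)-\psi_z^j(y)|\le\frac{\sum_z|\theta_z^j(x)-\theta_z^j(y)|}{\Theta(x)}+\frac{|\Theta(y)-\Theta(x)|}{\Theta(x)}\le\frac{4q\rho(x,y)}{\lambda_j}.$$
The left side is also at most $2$. Hence
$$\sum_z|\psi_z^j(x)-\psi_z^j(y)|\le\min\bigl(2,\ 4q\rho(x,y)/\lambda_j\bigr). \tag{6}$$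

**Step 3: lifting the increments.** Let $f_j(x)=\sum_{z\in Z_j}\psi_z^j(x)z$. By (5), $\|f_j(x)-f(x)\|\le2\cdot2^{-j}$. Since both partitions sum to $1$,
$$f_j(x)-f_{j-1}(x)=\sum_{z\in Z_j,\ w\in Z_{j-1}}\psi_z^j(x)\,\psi_w^{j-1}(x)\,(z-w). \tag{7}$$
By (5), every term with a nonzero coefficient has $\|z-w\|\le\|z-f(x)\|+\|f(x)-w\|\le2\cdot2^{-j}+2\cdot2^{-j+1}=6\cdot2^{-j}$. Let $I=\bigsqcup_{j\in\mathbb Z}Z_j\times Z_{j-1}$ and define $b:\ell_1(I)\to Y$ by $b\,e_{(j,z,w)}=\frac{2^j}6(z-w)$ if $\|z-w\|\le6\cdot2^{-j}$ and $b\,e_{(j,z,w)}=0$ otherwise. The images of the basis vectors have norm at most $1$, so $\|b\|\le1$. Put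
$$\Phi_j(x)=6\cdot2^{-j}\bigl(\psi_z^j(x)\psi_w^{j-1}(x)\bigr)_{z,w}\in\ell_1(Z_j\times Z_{j-1})\subset\ell_1(I).$$
By (7), $b\Phi_j(x)=f_j(x)-f_{j-1}(x)$.

To estimate $\Phi_j(x)-\Phi_j(y)$, change the two factors of the product one at a time. Because the other factor sums to $1$, the sum of $|\psi_z^j(x)\psi_w^{j-1}(x)-\psi_z^j(y)\psi_w^{j-1}(y)|$ over $(z,w)$ is at most $\sum_z|\psi_z^j(x)-\psi_z^j(y)|+\sum_w|\psi_w^{j-1}(x)-\psi_w^{j-1}(y)|$. By (6) and $\lambda_{j-1}\ge\lambda_j$, this is at most $2\min(2,4q\rho(x,y)2^{j/\alpha})$. With $t=(2q\rho(x,y))^\alpha$ we obtain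
$$\|\Phi_j(x)-\Phi_j(y)\|\le12\cdot2^{-j}\min\bigl(2,4q\rho(x,y)2^{j/\alpha}\bigr)=24\cdot2^{-j}\min\bigl(1,(t2^j)^{1/\alpha}\bigr). \tag{8}$$

**Step 4: summing over all scales.** This step shows that the increments add up to a Lipschitz map on $M^\alpha$. Let $x\neq y$. For the scales with $t2^j>1$, use the $1$ in the minimum: $\sum_{2^{-j}<t}2^{-j}\le2t$. For the scales with $t2^j\le1$, use $1/\alpha\ge2$, so that $(t2^j)^{1/\alpha}\le(t2^j)^2$: the sum is at most $\sum_{2^j\le1/t}2^{-j}t^22^{2j}=t^2\sum_{2^j\le1/t}2^j\le2t$. Therefore
$$\sum_{j\in\mathbb Z}\|\Phi_j(x)-\Phi_j(y)\|\le96\,t=96(2q)^\alpha\rho(x,y)^\alpha. \tag{9}$$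
Hence $\Phi(x)=\sum_{j\in\mathbb Z}(\Phi_j(x)-\Phi_j(0))$ converges absolutely in $\ell_1(I)$, $\Phi(0)=0$, and $\Phi:M^\alpha\to\ell_1(I)$ is $96(2q)^\alpha$-Lipschitz.

**Step 5: the lift is a lift of $f$.** We check that $b\Phi=f$. The sum telescopes:
$$b\Phi(x)=\lim_{J\to\infty}\bigl(f_J(x)-f_J(0)\bigr)-\lim_{J\to-\infty}\bigl(f_J(x)-f_J(0)\bigr).$$
The first limit is $f(x)-f(0)=f(x)$, because $\|f_J-f\|\le2\cdot2^{-J}$ everywhere. For the second limit, the coefficients $\psi_z^J(x)-\psi_z^J(0)$ sum to $0$, so
$$f_J(x)-f_J(0)=\sum_{z\in Z_J}(\psi_z^J(x)-\psi_z^J(0))(z-f(0)).$$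
By (5) a nonzero coefficient forces $\|z-f(x)\|\le2^{1-J}$ or $\|z-f(0)\|\le2^{1-J}$. In both cases $\|z-f(0)\|\le2^{1-J}+\|f(x)\|$, as $f(0)=0$. So by (6) the norm of the sum is at most $4q\rho(x,0)2^{J/\alpha}(2^{1-J}+\|f(x)\|)$. This tends to $0$ as $J\to-\infty$ because $1/\alpha>1$. Thus $b\Phi=f$.

By (2), $T=b\hat\Phi$, since both sides are bounded operators that agree on every $\delta(x)$. So $\gamma(T)\le\|b\|\|\hat\Phi\|\le96(2q)^\alpha$. If also $\alpha\le1/d$, then $96(2\cdot5^d)^\alpha\le96\cdot\sqrt2\cdot5<700$. $\square$

## 5. Snowflaked expanders stay far from $L_1$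

We now need finite spaces whose snowflakes, for a given exponent, have free spaces with bad identity. They will be expander graphs. For a finite graph $G=(V,\mathcal E)$ and $S\subset V$ let $\partial S$ be the set of edges between $S$ and $V\setminus S$.

**Definition.** A family of finite graphs with unbounded numbers of vertices is an expander family if there are an integer $k$ and $h>0$ such that every graph in it is $k$-regular and satisfies $|\partial S|\ge h|S|$ whenever $|S|\le|V|/2$.

The complete graph on $n$ vertices satisfies $|\partial S|=|S|(n-|S|)\ge\frac n2|S|$ for $|S|\le n/2$, but its degree $n-1$ is unbounded. The cycle on $n$ vertices has degree $2$, but an arc of $\lfloor n/2\rfloor$ vertices has only $2$ boundary edges, so $h\le2/\lfloor n/2\rfloor\to0$. By Pinsker (1973) and Margulis (1973), expander families exist for some $k\ge3$ and $h>0$.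

**Lemma 6.** For every $\alpha\in(0,1)$ and $K<\infty$ there is a finite metric space $M$ with at least two points such that $\gamma(\mathrm{id}_{\mathcal F(M^\alpha)})>K$. It can be taken to be a connected graph with its graph metric.

*Proof.* Take $k\ge3$, $h>0$ and $k$-regular graphs $G=(V,\mathcal E)$ as above, with $n=|V|$ arbitrarily large. They are connected: otherwise some component $S$ has $|S|\le n/2$ and $\partial S=\emptyset$, against $|\partial S|\ge h|S|>0$. Let $\rho$ be the graph metric and choose any vertex as base point.

**Step 1: a Poincaré inequality for cuts.** We compare the average over all pairs with the sum over edges, for indicator functions. For $S\subset V$, using $\partial S=\partial(V\setminus S)$,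
$$\frac1{n^2}\sum_{x,y\in V}|1_S(x)-1_S(y)|=\frac{2|S||V\setminus S|}{n^2}\le\frac2n\min(|S|,|V\setminus S|)\le\frac2{hn}|\partial S|, \tag{10}$$
and $|\partial S|=\sum_{\{x,y\}\in\mathcal E}|1_S(x)-1_S(y)|$.

**Step 2: the same inequality for $L_1$-valued functions.** For real-valued $g$ we have $|g(x)-g(y)|=\int_{\mathbb R}|1_{\{g>s\}}(x)-1_{\{g>s\}}(y)|\,ds$, because the integrand is $1$ exactly for $s$ in the half-open interval between the two values. Integrate (10) with $S=\{g>s\}$ over $s$. For $g:V\to L_1(\mu)$, choose representatives, apply the real inequality at each point of the measure space, and integrate over $\mu$. All sums are finite, so for every $g:V\to L_1(\mu)$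
$$\frac1{n^2}\sum_{x,y}\|g(x)-g(y)\|\le\frac2{hn}\sum_{\{x,y\}\in\mathcal E}\|g(x)-g(y)\|. \tag{11}$$

**Step 3: factorizations are expensive.** Suppose $\mathrm{id}_{\mathcal F(V^\alpha)}=ba$ with $a:\mathcal F(V^\alpha)\to L_1(\mu)$ and $b:L_1(\mu)\to\mathcal F(V^\alpha)$, and put $g(x)=a\delta(x)$. By (1) for $V^\alpha$, on an edge $\|g(x)-g(y)\|\le\|a\|\cdot1^\alpha=\|a\|$. For all $x,y$ we have $\rho(x,y)^\alpha=\|b(g(x)-g(y))\|\le\|b\|\|g(x)-g(y)\|$. There are $kn/2$ edges, so (11) gives
$$\frac1{n^2}\sum_{x,y}\rho(x,y)^\alpha\le\|b\|\cdot\frac2{hn}\cdot\frac{kn}2\cdot\|a\|=\frac kh\|a\|\|b\|.$$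

**Step 4: most pairs are far apart.** A ball of radius $r$ in $V$ has at most $\sum_{i=0}^rk^i\le k^{r+1}$ points. Let $r=\lfloor\log_k(n/2)\rfloor-1$, which is at least $1$ for large $n$. Then $k^{r+1}\le n/2$, so for each $x$ at least half of the $y\in V$ satisfy $\rho(x,y)>r$. The average on the left in Step 3 is therefore at least $\frac12r^\alpha$, and
$$\gamma(\mathrm{id}_{\mathcal F(V^\alpha)})\ge\frac h{2k}\,r^\alpha .$$
Here $k,h,\alpha$ are fixed and $r\to\infty$ as $n\to\infty$. $\square$

## 6. The inductive choice and the proof of Theorem 2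

The order of choice is as follows: first the exponent, small enough for the spaces already built, and then a graph large enough for that exponent.

**Step 1: choosing the pieces.** Suppose $N_1,\dots,N_{k-1}$ have been chosen. Let $E_i=\mathcal F(N_i)$, $d_i=\dim E_i$, and
$$D_k=\sum_{i<k}d_i,\qquad\alpha_k=\frac1{2+D_k}.$$
(So $D_1=0$ and $\alpha_1=\frac12$.) By Lemma 6 choose a finite $N_k=M^{\alpha_k}$, with $M$ a connected graph with at least two vertices, such that
$$\gamma(\mathrm{id}_{E_k})>k(D_k+700). \tag{12}$$
We have $\alpha_k\le\frac12$ and, for $m<k$, $\alpha_k\le1/D_k\le1/d_m$. So Lemma 5 with $Y=E_m$ gives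
$$m<k,\ \ T:E_k\to E_m\text{ linear}\ \Longrightarrow\ \gamma(T)\le700\|T\|. \tag{13}$$

**Step 2: part 1 of Theorem 2.** Distinct points of a graph are at distance at least $1$, and this remains true after snowflaking. Let $N_A$ be the glued space of $(N_k)_{k\in A}$ with $s_k=2^{-k}/\mathrm{diam}(N_k)$, and $N_A'$ the one with $s_k=k$. By Lemma 1 both have free space isometric to $X_A$, and they have the properties claimed in part 1. Moreover $N_A\subset N_{\mathbb N}$ for all $A$, as used in Corollary 3.

**Step 3: a missing block cannot be imported cheaply.** This step makes the splitting (4) quantitative.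

**Proposition 7.** Let $B\subset\mathbb N$ be infinite, $m\notin B$, and suppose $\mathrm{id}_{E_m}=PJ$ with $J:E_m\to X_B$ and $P:X_B\to E_m$. Then $\|P\|\|J\|>m$.

*Proof.* Let $Q$ be the canonical projection of $X_B$ onto $X^-=(\bigoplus_{k\in B,\,k<m}E_k)_{\ell_1}$, so that $\|Q\|\le1$ and $\|I-Q\|\le1$.

Since $\dim X^-\le D_m$, (i) and (iv) of Lemma 4, applied to $PQJ=P|_{X^-}\circ\mathrm{id}_{X^-}\circ QJ$, give $\gamma(PQJ)\le D_m\|P\|\|J\|$. (If $X^-=\{0\}$, then $PQJ=0$.)

Since $m\notin B$, the operator $(I-Q)J$ maps into $X^+=(\bigoplus_{k\in B,\,k>m}E_k)_{\ell_1}$. For every $k\in B$ with $k>m$, the restriction $P|_{E_k}:E_k\to E_m$ satisfies $\gamma(P|_{E_k})\le700\|P\|$ by (13). By (iii), $\gamma(P|_{X^+})\le700\|P\|$, and by (i), $\gamma(P(I-Q)J)\le700\|P\|\|J\|$.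

By (4) and (ii), $\gamma(\mathrm{id}_{E_m})\le(D_m+700)\|P\|\|J\|$. Comparing with (12) for $k=m$ gives $\|P\|\|J\|>m$. $\square$

**Step 4: part 2 of Theorem 2.** Suppose $A\setminus B$ is infinite and $X_A$ is isomorphic to a complemented subspace of $X_B$. Then there are bounded $U:X_A\to X_B$, $V:X_B\to X_A$ with $VU=\mathrm{id}$. For $m\in A\setminus B$ let $\iota_m:E_m\to X_A$ and $\pi_m:X_A\to E_m$ be the canonical maps, both of norm one. Then $\mathrm{id}_{E_m}=(\pi_mV)(U\iota_m)$, and Proposition 7 gives $\|U\|\|V\|>m$. This holds for infinitely many $m$, which is impossible. An isomorphism $X_A\cong X_B$ would be a special case, so $X_A\not\cong X_B$. This proves Theorem 2, and with it Corollary 3. $\blacksquare$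

## 7. Isomorphism is exactly finite difference

In Corollary 3 we used an almost disjoint family and not all infinite subsets of $\mathbb N$. The next theorem shows why some such care is needed, and determines exactly when two of our spaces coincide.

**Theorem 8.** For infinite $A,B\subset\mathbb N$:

(a) $\mathcal F(N_A)$ is isomorphic to a complemented subspace of $\mathcal F(N_B)$ $\iff$ $A\setminus B$ is finite.

(b) $\mathcal F(N_A)\cong\mathcal F(N_B)$ $\iff$ $A\triangle B$ is finite.

(c) Statements (a) and (b) hold verbatim with $\mathrm{Lip}_0(N_A)$, $\mathrm{Lip}_0(N_B)$ in place of $\mathcal F(N_A)$, $\mathcal F(N_B)$.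

*Proof.* Recall that $\mathcal F(N_A)=X_A$. The implications "$\Rightarrow$" in (a) and (b) are part 2 of Theorem 2; for (b), if $A\triangle B$ is infinite then $A\setminus B$ or $B\setminus A$ is.

**Step 1: finite-dimensional summands are absorbed.** We show $X_A\cong X_A\oplus\mathbb R^n$ for all $n$. Each $E_k$ is nonzero, so by Hahn–Banach there is a norm-one projection of $E_k$ onto a line. The direct sum of these projections, $k\in A$, is a norm-one projection of $X_A$ onto an $\ell_1$-sum of lines, that is, onto a copy of $\ell_1$. With $W$ its kernel, $X_A\cong W\oplus\ell_1\cong W\oplus\ell_1\oplus\mathbb R^n\cong X_A\oplus\mathbb R^n$.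

**Step 2: "$\Leftarrow$" in (a) and (b).** If $A\setminus B$ is finite, then $C=A\cap B$ is infinite. The blocks in $A\setminus B$ have finite total dimension $p$, so by Step 1 for $C$, $X_A\cong X_C\oplus\mathbb R^p\cong X_C$. The space $X_C$ is $1$-complemented in $X_B$. This proves (a). If also $B\setminus A$ is finite, then likewise $X_B\cong X_C$, so $X_A\cong X_B$.

**Step 3: "$\Leftarrow$" in (c).** We have $\mathrm{Lip}_0(N_A)=X_A^*$. If $VU=\mathrm{id}_{X_A}$ with $U:X_A\to X_B$ and $V:X_B\to X_A$, then $U^*V^*=\mathrm{id}_{X_A^*}$, so $X_A^*$ is isomorphic to a complemented subspace of $X_B^*$. Adjoints of isomorphisms are isomorphisms.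

**Step 4: "$\Rightarrow$" in (c).** The aim is to turn a factorization of $\mathrm{id}_{E_m^*}$ through $X_B^*$ into one of $\mathrm{id}_{E_m}$ through $X_B$, to which Proposition 7 applies. Taking adjoints alone gets us only to $X_B^{**}$. To come back to $X_B$ we recall the principle of local reflexivity (Lindenstrauss–Rosenthal; Johnson–Rosenthal–Zippin), in the following form: for finite-dimensional $G\subset X^{**}$ and $H\subset X^*$ there is a linear $T:G\to X$ with $\|T\|\le2$ and $\langle h,Tg\rangle=\langle g,h\rangle$ for all $g\in G$, $h\in H$.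

Suppose $A\setminus B$ is infinite and there are bounded $U:X_A^*\to X_B^*$, $V:X_B^*\to X_A^*$ with $VU=\mathrm{id}$. Put $c=\|U\|\|V\|$. For $m\in A\setminus B$ we have $\iota_m^*\pi_m^*=(\pi_m\iota_m)^*=\mathrm{id}_{E_m^*}$. So with $J=U\pi_m^*:E_m^*\to X_B^*$ and $P=\iota_m^*V:X_B^*\to E_m^*$ we get $\mathrm{id}_{E_m^*}=PJ$ and $\|P\|\|J\|\le c$. As $E_m^{**}=E_m$, taking adjoints gives $\mathrm{id}_{E_m}=J^*P^*$ with $P^*:E_m\to X_B^{**}$ and $J^*:X_B^{**}\to E_m$.

Apply local reflexivity in $X_B$ to $G=P^*(E_m)\subset X_B^{**}$ and $H=J(E_m^*)\subset X_B^*$, and let $T:G\to X_B$ be the resulting operator. For $\varphi\in E_m^*$ and $g\in G$,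
$$\langle\varphi,J^*Tg\rangle=\langle J\varphi,Tg\rangle=\langle g,J\varphi\rangle=\langle\varphi,J^*g\rangle .$$
So $J^*Tg=J^*g$ on $G$, and therefore $(J^*|_{X_B})(TP^*)=J^*P^*=\mathrm{id}_{E_m}$. This is a factorization of $\mathrm{id}_{E_m}$ through $X_B$ with product of norms at most $2c$. Since $m\notin B$, Proposition 7 gives $2c>m$, for infinitely many $m$, a contradiction. This proves (a) for $\mathrm{Lip}_0$. Then (b) follows: if $A\triangle B$ is infinite, one of the two spaces is not even isomorphic to a complemented subspace of the other. $\square$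

## 8. Almost inclusion, the relation $E_0$, and properties shared by all the $X_A$

Write $A\subset^*B$ if $A\setminus B$ is finite. By Theorem 8(a), the relation "is isomorphic to a complemented subspace of", even restricted to free spaces over countable compact spaces with one accumulation point, contains a copy of the infinite subsets of $\mathbb N$ with $\subset^*$.

None of the usual structural properties of $\ell_1$-sums separates the $X_A$. Each $X_A$ is an $\ell_1$-sum of finite-dimensional spaces, and this alone has the following consequences. The canonical projections onto the first $n$ blocks have norm one and converge pointwise to the identity, so $X_A$ has a monotone finite-dimensional decomposition (FDD) and the metric approximation property. It is the dual of $(\bigoplus_{k\in A}E_k^*)_{c_0}$. It has the Schur property: weakly null sequences are norm null. Indeed, suppose $(x_n)$ is weakly null with $\|x_n\|\ge\varepsilon>0$ for all $n$. Every coordinate $x_n(k)\in E_k$ tends to $0$ in norm, because $E_k$ is finite-dimensional. Passing to a subsequence, we choose inductively successive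 disjoint finite intervals $I_n$ of $A$ such that the part of $x_n$ outside $I_n$ has norm at most $\varepsilon/4$: first choose $x_n$ with initial part, on the blocks used so far, of norm at most $\varepsilon/8$, and then cut off a tail of norm at most $\varepsilon/8$. For $k\in I_n$ choose $\varphi_k\in E_k^*$ of norm at most $1$ with $\varphi_k(x_n(k))=\|x_n(k)\|$, and put $\varphi_k=0$ for the remaining $k$. Then $\varphi=(\varphi_k)$ is a functional of norm at most $1$ on $X_A$, and $\varphi(x_n)\ge(\varepsilon-\frac\varepsilon4)-\frac\varepsilon4=\frac\varepsilon2$ for all $n$, a contradiction.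

Finally, Theorem 8(b) limits any classification of these free spaces by numbers. Let $\mathcal K$ be the space of nonempty compact subsets of $N_{\mathbb N}$ with the Hausdorff metric. Identify $2^{\mathbb N}$ with the subsets of $\mathbb N$, and let $E_0$ be the relation on $2^{\mathbb N}$ of having finite symmetric difference.

**Corollary 9.** There is a continuous map $A\mapsto K_A$ from $2^{\mathbb N}$ to $\mathcal K$ such that $\mathcal F(K_A)\cong\mathcal F(K_B)$ if and only if $A\,E_0\,B$. Consequently there is no Borel function $\Xi:\mathcal K\to\mathbb R$ such that $\Xi(K)=\Xi(L)\iff\mathcal F(K)\cong\mathcal F(L)$ for all $K,L\in\mathcal K$.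

*Proof.* **Step 1: the reduction.** With $s_k=2^{-k}/\mathrm{diam}(N_k)$ all $N_A$ are compact subsets of $N_{\mathbb N}$. If $A\cap[1,k]=B\cap[1,k]$, then $N_A$ and $N_B$ differ only in points of pieces with index greater than $k$, and those points lie within $2^{-k}$ of $0\in N_A\cap N_B$. So the Hausdorff distance of $N_A$ and $N_B$ is at most $2^{-k}$, and $A\mapsto N_A$ is continuous on the infinite sets. To allow finite sets as well, let $A^+=\{2n:n\in A\}\cup\{2n-1:n\in\mathbb N\}$, which is always infinite, and put $K_A=N_{A^+}$. The map $A\mapsto A^+$ is continuous, and $A^+\triangle B^+=\{2n:n\in A\triangle B\}$. So $A^+\triangle B^+$ is finite exactly when $A\,E_0\,B$. Apply Theorem 8(b).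

**Step 2: no Borel real invariant.** Suppose $\Xi$ exists. Then $\Theta(A)=\Xi(K_A)$ is a Borel function on $2^{\mathbb N}$ with $\Theta(A)=\Theta(B)\iff A\,E_0\,B$. Take the fair coin-tossing measure on $2^{\mathbb N}$. For each rational $r$, the Borel set $\{\Theta<r\}$ is invariant under changing finitely many coordinates. So for every $n$ it depends only on the coordinates after $n$, and it is a tail event. By the $0$–$1$ law it has measure $0$ or $1$. These sets increase with $r$, their union over $r$ is everything and their intersection is empty. So the measure jumps from $0$ to $1$ at some real $\theta$, and $\Theta=\theta$ almost everywhere. Then $\{\Theta=\theta\}$ has measure $1$. But it is contained in a single $E_0$-class, and $E_0$-classes are countable and hence null, a contradiction. $\square$
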